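\title{Tychonoff Lindel\"of spaces are realcompact in $\mathbf{ZF}$}

\begin{abstract}
We prove in $\mathbf{ZF}$, without any form of the axiom of choice, that every Tychonoff Lindel\"of space is realcompact. The usual proof chooses countably many continuous functions, whereas the Lindel\"of property only selects open sets. We show that a noncompact Tychonoff Lindel\"of space admits countable choice for suitable families of its open sets, and we code a continuous function by five open sets, obtained from a coloring of the gaps of the Cantor set, so precisely that the disagreement between two functions with the same code is controlled by clopen sets. This suffices to build the required functions from chosen open sets. As consequences we obtain locally finite partitions of unity, Urysohn's lemma and the description of real-valued ring homomorphisms on $C(X)$ for these spaces.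
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work in $\mathbf{ZF}$, Zermelo--Fraenkel set theory without the axiom of choice. A space $X$ is \emph{completely regular} if for every open set $U$ and every $x\in U$ there is a continuous $h:X\to[0,1]$ with $h(x)=1$ and $h=0$ on $X\setminus U$; it is \emph{Tychonoff} if it is completely regular and $T_1$. It is \emph{Lindel\"of} if every open cover has a countable subcover. A Tychonoff space is \emph{realcompact} if it is homeomorphic to a closed subspace of a power $\mathbb R^J$ of the real line, with the product topology, for some set $J$. In $\mathbf{ZFC}$ every Tychonoff Lindel\"of space is realcompact. The question, which comes from Olfati and Wajch \cite{OW}, is whether this is provable in $\mathbf{ZF}$.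

Let $C(X)$ be the ring of continuous functions $X\to\mathbb R$ and $C(X,[0,1])$ the set of those with values in $[0,1]$. The natural candidate for a closed embedding is the evaluation map
\[
e:X\to\mathbb R^{C(X)},\qquad e(x)(h)=h(x).
\]
A point $p$ in the closure of $e(X)$ assigns a real number $p(h)$ to every $h\in C(X)$, in such a way that any finitely many of these numbers are approximated at a common point of $X$. If $X$ is compact, then $e(X)$ is compact and hence closed. If $X$ is not compact, a point $p\in\overline{e(X)}\setminus e(X)$ is a point at infinity at which all continuous real functions stay finite, and to exclude it one must build a function that blows up at $p$. In a Lindel\"of space one covers $X$ by countably many sets that stay away from $p$, picks for the $n$th set a function $f_n$ that is $1$ on it and vanishes near $p$, and takes the reciprocal of $\sum_n2^{-n-1}f_n$.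

The word ``picks'' is an appeal to countable choice. The Lindel\"of property hands us countably many \emph{sets}, each of which admits a suitable function, but no rule that names one function for each set. It is therefore reasonable to guess that the implication fails in some model of $\mathbf{ZF}$. It does not.

\begin{theorem}[$\mathbf{ZF}$]\label{thm:main}
If $X$ is Tychonoff and Lindel\"of, then $e:X\to\mathbb R^{C(X)}$ is an embedding onto a closed subspace. So $X$ is realcompact.
\end{theorem}

The substance of the proof is that the functions $f_n$ can be obtained without choice.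

\begin{theorem}[$\mathbf{ZF}$]\label{thm:functions}
Let $X$ be Tychonoff and Lindel\"of and let $\mathcal U$ be an open cover of $X$. There is a sequence $(f_n)_{n\in\omega}$ in $C(X,[0,1])$ such that each $f_n$ vanishes outside some member of $\mathcal U$, and $X=\bigcup_n\operatorname{int}f_n^{-1}(1)$.
\end{theorem}

Section~\ref{sec:sets} isolates the step that needs choice, and Section~\ref{sec:reduction} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:functions}. The proof of Theorem~\ref{thm:functions} for noncompact $X$ has three parts. First, the Lindel\"of property can be used as a choice principle for countably many families of open sets (Section~\ref{sec:choice}). Second, a coloring of the gaps of the Cantor set attaches to each function a code of five open sets, and a lemma about a planar set shows that functions with the same code can be far apart only on a clopen set (Section~\ref{sec:colors}). Third, one function is assembled from level sets of many functions with the same code, by Urysohn's formula away from these clopen sets and as a locally constant function on them (Section~\ref{sec:assembly}).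 Section~\ref{sec:end} puts the parts together, and Section~\ref{sec:consequences} derives partitions of unity, Urysohn's lemma and the description of the ring homomorphisms $C(X)\to\mathbb R$.

\section{Sets versus functions}\label{sec:sets}

Spaces are nonempty (the empty case is trivial). \emph{Countable} means enumerable by $\omega$, with repetitions allowed. We write $\{f>c\}$ for $\{x\in X:f(x)>c\}$, and similarly for other inequalities. A set is \emph{clopen} if it is closed and open. Closure and continuity are always handled with neighborhoods, never with sequences.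

Three ways of selecting objects are available in $\mathbf{ZF}$. One may fix finitely many objects that have been proved to exist; in particular a finite family of nonempty sets has a choice function. One may select by a rule, such as ``the least $n\in\omega$ with a given property'', infinitely often and inside a recursion. And one application of the Lindel\"of property fixes one object, an enumerated countable subcover, after which ``the first member of the subcover with a given property'' is a rule. Every infinite family below is defined by rules from finitely many such subcovers.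

For $D\subseteq K\subseteq X$ put
\[
\mathcal F(D,K)=\{f\in C(X,[0,1]):\ f=1\text{ on }D,\ f=0\text{ on }X\setminus K\}.
\]
Given an open cover $\mathcal K$, call an open set $D$ \emph{good for $\mathcal K$} if $D\subseteq K$ and $\mathcal F(D,K)\ne\emptyset$ for some $K\in\mathcal K$.

\begin{lemma}\label{lem:good}
If $X$ is completely regular and $\mathcal K$ is an open cover, then the sets that are good for $\mathcal K$ cover $X$, and the closure of a good set lies in a member of $\mathcal K$.
\end{lemma}

\begin{proof}
Let $x\in K\in\mathcal K$ and take $g\in C(X,[0,1])$ with $g(x)=1$ and $g=0$ off $K$. Then $D=\{g>\frac12\}$ contains $x$, and $\min(1,2g)\in\mathcal F(D,K)$. If $f\in\mathcal F(D,K)$, then $\overline D\subseteq f^{-1}(1)\subseteq K$.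
\end{proof}

With countable choice, Theorem~\ref{thm:functions} is now immediate: take a countable cover $(D_n)$ by good sets and choose a witness $f_n$ for each $D_n$. Two cases need no choice.

\begin{example}[compact spaces]\label{ex:compact}
If $X$ is compact, finitely many good sets cover $X$. Choose a witness for each and repeat the last one. This proves Theorem~\ref{thm:functions} for compact $X$.
\end{example}

\begin{example}[spaces with a clopen base]\label{ex:zerodim}
If the clopen sets form a base of $X$, cover $X$ by all clopen sets that lie in a member of $\mathcal U$, take a countable subcover $(D_n)$, and let $f_n$ be the characteristic function of $D_n$. Here a set names its own function.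
\end{example}

In general a good set does not name a function, and the task is to rebuild functions from sets.

\section{From functions to realcompactness}\label{sec:reduction}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:functions}]
The map $e$ is continuous because its coordinates are. If $x\ne y$, then $X\setminus\{y\}$ is an open neighborhood of $x$, since $X$ is $T_1$, and complete regularity gives $h$ with $h(x)=1$, $h(y)=0$; so $e$ is injective. If $x\in U$ with $U$ open, take $h\in C(X)$ with $h(x)=1$ and $h=0$ off $U$. Then $e(x)\in e(X)\cap\{q:q(h)>0\}\subseteq e(U)$, so $e(U)$ is open in $e(X)$ and $e$ is an embedding.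

Suppose $p\in\overline{e(X)}\setminus e(X)$. Basic neighborhoods of $p$ meet $e(X)$, which says:
\begin{equation}\label{eq:approx}
\begin{gathered}
\text{for $h_1,\dots,h_s\in C(X)$ and $\varepsilon>0$ there is $y\in X$}\\
\text{with $|h_i(y)-p(h_i)|<\varepsilon$ for all $i\le s$.}
\end{gathered}
\end{equation}
Let $\mathcal M=\{g\in C(X):g\ge0,\ p(g)=0\}$; for $g\in\mathcal M$ the set $\{g>1\}$ stays away from $p$. Applying \eqref{eq:approx} to $g_1,g_2,g_1+g_2$ gives $|p(g_1+g_2)-p(g_1)-p(g_2)|<3\varepsilon$ for all $\varepsilon>0$, so $\mathcal M$ is closed under finite sums.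

The sets $\{g>1\}$, $g\in\mathcal M$, cover $X$. Indeed, given $x$, there is $h$ with $\eta:=|h(x)-p(h)|>0$, since $p\ne e(x)$. Put $g=2|h-p(h)|/\eta$, so $g(x)=2$. Applying \eqref{eq:approx} to $h,g$ gives $y$ with $|p(g)|<g(y)+\varepsilon<2\varepsilon/\eta+\varepsilon$; hence $p(g)=0$.

Let $B_0,B_1,\dots$ be a countable subcover and $V_m=B_0\cup\dots\cup B_m$. For each single $m$ there is $g\in\mathcal M$ with $V_m\subseteq\{g>1\}$, namely a sum of witnesses for $B_0,\dots,B_m$. We do not choose such a $g$ for all $m$ at once. Instead, apply Theorem~\ref{thm:functions} to the cover $\{V_m:m\in\omega\}$ to get $(f_n)$, and let $k_n$ be least with $f_n=0$ off $V_{k_n}$. The series $F=\sum_n2^{-n-1}f_n$ converges uniformly, so $F\in C(X)$, and $F>0$ everywhere because every point lies in some $f_n^{-1}(1)$. Thus $G=1/F\in C(X)$.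

Take $N\ge1$ with $2^N>p(G)+1$, let $m=\max_{n<N}k_n$, and fix one $g\in\mathcal M$ with $V_m\subseteq\{g>1\}$. By \eqref{eq:approx} with $\varepsilon=1$ there is $y$ with $g(y)<1$ and $G(y)<p(G)+1$. Then $y\notin V_m$, so $f_n(y)=0$ for $n<N$, so $F(y)\le\sum_{n\ge N}2^{-n-1}=2^{-N}$ and $G(y)\ge2^N>p(G)+1$, a contradiction.
\end{proof}

\section{Choosing open sets}\label{sec:choice}

A countable subcover is itself a choice, and a cover can be designed so that this choice is the one we want.

\begin{example}\label{ex:omega}
Suppose the discrete space $\omega$ is Lindel\"of, and let $(\mathcal S_i)_{i\in\omega}$ be nonempty families of subsets of $\omega$. For $O\in\mathcal S_i$ put $U_{i,O}=\{2i\}\cup\{2n+1:n\in O\}$. These sets and the set of odd numbers cover $\omega$; fix an enumerated countable subcover. Its first member $U$ containing $2i$ is of the form $U_{i,O}$ with this $i$, and $O=\{n:2n+1\in U\}$ can be read off. This is a choice function for $(\mathcal S_i)$.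
\end{example}

The point $2i$ is a \emph{marker}: it forces the subcover to contain a set with index $i$, and the rest of that set carries the message $O$. In a noncompact space we can find infinitely many markers running off to infinity. They are closed sets rather than points, since selecting points would again be a choice.

\begin{lemma}[markers]\label{lem:markers}
Let $X$ be Tychonoff, Lindel\"of and not compact. There are open sets $H_n,G_n$ and nonempty closed sets $Y_n$ $(n\in\omega)$ such that
\begin{enumerate}
\item[(a)] $H_0\subseteq H_1\subseteq\cdots$ and $\bigcup_nH_n=X$;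
\item[(b)] $Y_n\subseteq G_n$ and $G_n\cap H_n=\emptyset$;
\item[(c)] $G_n\cap Y_l=\emptyset$ for $l\ne n$;
\item[(d)] the $Y_n$ are pairwise disjoint, and every union of sets $Y_n$ is closed.
\end{enumerate}
\end{lemma}

The picture to keep in mind is $X=[0,\infty)$ with $H_n=[0,2n+1)$, $Y_n=[2n+2,2n+3]$ and $G_n=(2n+1,2n+4)$.

\begin{proof}
Take an open cover without a finite subcover and a countable subcover of it. Its finite unions give open sets $V_0\subseteq V_1\subseteq\cdots$ with union $X$ and $V_i\neq X$ for all $i$. By Lemma~\ref{lem:good}, the open sets whose closure lies in some $V_i$ cover $X$. Finite unions of a countable subcover give open sets $B_0\subseteq B_1\subseteq\cdots$ with union $X$, each $\overline{B_m}$ lying in some $V_i$.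

Define $m_n,i_n$ recursively: $m_0=0$; $i_n$ is least with $\overline{B_{m_n}}\subseteq V_{i_n}$; and $m_{n+1}$ is least with $B_{m_{n+1}}\not\subseteq V_{i_n}$, which exists as $V_{i_n}\ne X$. Since $B_m\subseteq V_{i_n}$ for $m\le m_n$, we have $m_{n+1}>m_n$, and then $i_n\le i_{n+1}$ by minimality of $i_n$. Put $H_n=B_{m_n}$ and $V'_n=V_{i_n}$. Both sequences increase, (a) holds, $\overline{H_n}\subseteq V'_n$ and $H_{n+1}\not\subseteq V'_n$. Let
\[
Y_n=\overline{H_{n+1}}\setminus V'_n,\qquad G_n=V'_{n+1}\setminus\overline{H_n}.
\]
Then $Y_n$ is closed and nonempty, $G_n$ is open and misses $H_n$, and $Y_n\subseteq G_n$ because $Y_n\subseteq\overline{H_{n+1}}\subseteq V'_{n+1}$ and $Y_n$ misses $V'_n\supseteq\overline{H_n}$. This is (b). For $l>n$, $G_n\subseteq V'_{n+1}\subseteq V'_l$ misses $Y_l$; for $l<n$, $Y_l\subseteq\overline{H_{l+1}}\subseteq\overline{H_n}$ misses $G_n$. This is (c), and with $Y_n\subseteq G_n$ it gives disjointness. Finally, for $l\ge n$ the set $Y_l\subseteq G_l$ misses $H_l\supseteq H_n$. So if $I\subseteq\omega$ and $x\in H_n$ lies outside $\bigcup_{l\in I}Y_l$, then $H_n\setminus\bigcup\{Y_l:l\in I,\ l<n\}$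 is an open neighborhood of $x$ missing the union.
\end{proof}

Two features of Example~\ref{ex:omega} must be replaced. There the marker did not interfere with the message; now the marker comes with an open neighborhood $G_n$, and we keep it away from the message by asking that the message lie in $H_n$. There the message was copied onto the odd numbers, away from all markers; now it cannot be moved, and its part on the markers must be deleted. We recover that part by sending the message twice, with disjoint sets of markers.

\begin{lemma}[choice lemma]\label{lem:choice}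
Let $X$ and $(H_n)$ be as in Lemma~\ref{lem:markers}. Let $(\mathcal S_i)_{i\in\omega}$ be nonempty families of open subsets of $X$, and let $\mu:\omega\to\omega$ satisfy $O\subseteq H_{\mu(i)}$ for all $O\in\mathcal S_i$. Then there is a sequence $(O_i)_{i\in\omega}$ with $O_i\in\mathcal S_i$ for all $i$.
\end{lemma}

\begin{proof}
\emph{Claim.} Let $\nu:\omega\to\omega$ be injective with $\nu(i)\ge\mu(i)$, and let $Y=\bigcup_iY_{\nu(i)}$. Then there is a sequence $(Q_i)$ with $Q_i\in\{O\setminus Y:O\in\mathcal S_i\}$.

The set $Y$ is closed by (d), so $X\setminus Y$ and the sets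
\[
U_{i,O}=G_{\nu(i)}\cup(O\setminus Y),\qquad i\in\omega,\ O\in\mathcal S_i,
\]
are open. They cover $X$, because $Y_{\nu(i)}\subseteq G_{\nu(i)}$ and $\mathcal S_i\ne\emptyset$. Fix an enumerated countable subcover and let $U_i$ be its first member that meets the nonempty set $Y_{\nu(i)}$. The set $X\setminus Y$ misses $Y_{\nu(i)}$, and so does $U_{i',O}$ for $i'\ne i$, by (c) and injectivity of $\nu$. Hence $U_i=U_{i,O}$ for some $O\in\mathcal S_i$. Since $O\subseteq H_{\mu(i)}\subseteq H_{\nu(i)}$ misses $G_{\nu(i)}$, the set $Q_i=U_i\setminus G_{\nu(i)}$ equals $O\setminus Y$. This proves the claim.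

Let $\sigma(i)=i+\max_{j\le i}\mu(j)$, a strictly increasing function with $\sigma\ge\mu$. Put $\nu_0=2\sigma$, $\nu_1=2\sigma+1$ and $Y^\epsilon=\bigcup_iY_{\nu_\epsilon(i)}$ for $\epsilon=0,1$; by (d), $Y^0\cap Y^1=\emptyset$. The claim for $\nu_0$ gives $(Q_i)$ such that $\mathcal S'_i=\{O\in\mathcal S_i:O\setminus Y^0=Q_i\}$ is nonempty. The claim for $\nu_1$ and the families $\mathcal S'_i$ gives $(Q'_i)$ with $Q'_i=O\setminus Y^1$ for some $O\in\mathcal S'_i$. For such an $O$ we have $O=(O\setminus Y^0)\cup(O\setminus Y^1)=Q_i\cup Q'_i$. So $O_i=Q_i\cup Q'_i\in\mathcal S_i$.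
\end{proof}

The lemma applies as well to families indexed by an infinite subset of $\omega^r$, since such a set has an explicit enumeration.

\section{Five colors on the gaps of the Cantor set}\label{sec:colors}

We can now choose open sets, and a function $v\in\mathcal F(D,K)$ is determined by countably many of them, its level sets $\{v>c\}$. Two attempts suggest themselves. One may choose the level sets one after another, each time among the functions compatible with the earlier choices; but every round fixes new subcovers, and only finitely many rounds are allowed. Or one may choose all level sets in one round, $R_j=\{v_j>c_j\}$ with unrelated functions $v_j$; but to build a function from the $R_j$ as in Urysohn's lemma one needs $\overline{R_l}\subseteq R_j$ for $c_j<c_l$, which fails where $v_j$ is small and $v_l$ is large. We combine the two: finitely many preliminary rounds shrink $\mathcal F(D,K)$ to a family in which ``$u$ small and $v$ large'' happens only on a clopen set, and then the level sets are chosen in one round.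

A preliminary round fixes $v^{-1}(W)$ for one open set $W\subseteq(0,1)$. We want finitely many sets $W$ that force two functions to move in step at infinitely many levels, with a level between any two levels. The levels will be the gaps of the Cantor set.

\subsection*{Gaps, positions and colors}
Let $C\subseteq[0,1]$ be the ternary Cantor set, obtained by removing $2^{\,m-1}$ open middle thirds at stage $m=1,2,\dots$. Enumerate the removed intervals, the \emph{gaps}, stage by stage from left to right as $J_k=(a_k,b_k)$, $k\in\omega$, and let $c_k$ be the midpoint of $J_k$. The closures of the gaps are pairwise disjoint and lie in $(0,1)$, and $a_k,b_k\in C$. Write $j\prec k$ if $J_j$ lies to the left of $J_k$; then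
\begin{equation}\label{eq:chain}
a_j<c_j<b_j<a_k<c_k<b_k\qquad(j\prec k).
\end{equation}
Let $\lambda_k$ be the value of the Cantor function on $J_k$: if $J_k$ is the $i$th gap of stage $m$, then $\lambda_k=(2i-1)/2^m$. The gaps of stage $m$ alternate with the earlier ones, so by induction the gaps of stages $\le m$, read from left to right, have values $1/2^m,2/2^m,\dots,(2^m-1)/2^m$. Hence $k\mapsto\lambda_k$ is an order isomorphism of $(\omega,\prec)$ onto the dyadic rationals in $(0,1)$. In particular $\prec$ is a dense linear order without endpoints.

Cover $J_k$ by a chain of overlapping intervals whose number depends on $k$: put $n_k=k+1$, $\delta_k=(b_k-a_k)/(n_k+2)$ and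
\[
I_{k,r}=\bigl(a_k+r\delta_k,\ a_k+(r+2)\delta_k\bigr),\qquad 0\le r\le n_k .
\]
These intervals cover $J_k$; consecutive ones overlap and non-consecutive ones are disjoint. So for $s\in J_k$ the set of \emph{positions} $\operatorname{pos}(s)=\{r:s\in I_{k,r}\}$ has the form $\{r\}$ or $\{r,r+1\}$. The \emph{colors} are $\mathsf S,\mathsf T,0,1,2$. Put
\[
\operatorname{col}_k(0)=\mathsf S,\qquad \operatorname{col}_k(n_k)=\mathsf T,\qquad \operatorname{col}_k(r)=r\bmod 3\quad(0<r<n_k),
\]
and for a color $\gamma$ let $W_\gamma=\bigcup\{I_{k,r}:\operatorname{col}_k(r)=\gamma\}$, an open subset of $(0,1)$. A point $s\in[0,1]$ \emph{has color} $\gamma$ if $s\in W_\gamma$. Points of $C$ have no color. A point $s$ of a gap has exactly $|\operatorname{pos}(s)|$ colors, because consecutive positions have different colors. Let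
\[
P=\{(s,t)\in[0,1]^2:\ s\text{ and }t\text{ have the same colors}\},
\]
with the subspace topology. If $(s,t)\in P$, then $s\in C\iff t\in C$, and if $(s,t)\in P\cap(J_k\times J_l)$, then $|\operatorname{pos}(s)|=|\operatorname{pos}(t)|$. For such a point define the \emph{offset}
\[
d(s,t)=\min\operatorname{pos}(s)-\min\operatorname{pos}(t).
\]

\begin{example}\label{ex:stairs}
Take $J_1$ and $J_4$, with $n_1=2$ and $n_4=5$, and use the coordinate $(s-a_k)/\delta_k$ on $J_k$, so that $J_1=(0,4)$, $J_4=(0,7)$ and $I_{k,r}=(r,r+2)$. The positions are colored $\mathsf S,1,\mathsf T$ and $\mathsf S,1,2,0,1,\mathsf T$. From left to right, the sets of colors in $J_1$ are $\{\mathsf S\}$ on $(0,1]$, $\{\mathsf S,1\}$ on $(1,2)$, $\{1\}$ at $2$, $\{1,\mathsf T\}$ on $(2,3)$, $\{\mathsf T\}$ on $[3,4)$. In $J_4$ the same sets occur on $(0,1]$, on $(1,2)$, at $2$ and at $5$, on $(5,6)$, and on $[6,7)$. So $P\cap(J_1\times J_4)$ consists of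
\[
(0,1]^2\cup(1,2)^2\cup\{(2,2)\}\quad\text{and}\quad\{(2,5)\}\cup\bigl((2,3)\times(5,6)\bigr)\cup\bigl([3,4)\times[6,7)\bigr),
\]
with offsets $0$ and $-3=n_1-n_4$; see Figure~\ref{fig:stairs}. The first piece has $s\le 2$, $t\le2$, the second $s\geq 2$, $t\ge5$. A point moving continuously in $P$ therefore cannot carry $s$ across $J_1$ while $t$ is in $J_4$. In $J_1\times J_1$, by contrast, the diagonal joins the two corners.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \x in {0,1,2,3} \fill[gray!40] (\x,\x) rectangle (\x+1,\x+1);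
\draw (0,0) rectangle (4,4);
\foreach \x in {1,2,3} \fill (\x,\x) circle (2.5pt);
\foreach \x/\y in {0.5/{\mathsf S},1.5/{\mathsf S1},2.5/{1\mathsf T},3.5/{\mathsf T}}
 {\node[below] at (\x,0) {\scriptsize$\y$}; \node[left] at (0,\x) {\scriptsize$\y$};}
\node at (2,-1.4) {$J_1\times J_1$};
\begin{scope}[xshift=8cm]
\foreach \x/\y in {0/0,1/1,2/5,3/6} \fill[gray!40] (\x,\y) rectangle (\x+1,\y+1);
\draw (0,0) rectangle (4,7);
\foreach \x/\y in {1/1,2/2,2/5,3/6} \fill (\x,\y) circle (2.5pt);
\foreach \x/\y in {0.5/{\mathsf S},1.5/{\mathsf S1},2.5/{1\mathsf T},3.5/{\mathsf T}}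
 \node[below] at (\x,0) {\scriptsize$\y$};
\foreach \x/\y in {0.5/{\mathsf S},1.5/{\mathsf S1},2.5/{12},3.5/{20},4.5/{01},5.5/{1\mathsf T},6.5/{\mathsf T}}
 \node[left] at (0,\x) {\scriptsize$\y$};
\node[right] at (2.1,1.4) {\scriptsize$d=0$};
\node[left] at (2,5.6) {\scriptsize$d=-3$};
\node at (2,-1.4) {$J_1\times J_4$};
\end{scope}
\end{tikzpicture}
\caption{The pairs $(s,t)$ with the same colors (gray squares and black dots) in two products of gaps, each gap drawn in units of $\delta_k$; the labels give the colors on each unit interval. In the square of one gap the lower left and upper right corners are joined. In the product of two different gaps they lie in separated pieces with different offsets $d$.}\label{fig:stairs}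
\end{figure}

The offset makes this observation general.

\begin{lemma}\label{lem:offset}
Let $k,l\in\omega$.
\begin{enumerate}
\item[(a)] $d$ is locally constant on $P\cap(J_k\times J_l)$.
\item[(b)] Let $(s,t)\in P\cap(J_k\times J_l)$. If $s\in I_{k,0}$, then $d(s,t)=0$. If $s\in I_{k,n_k}$, then $d(s,t)=n_k-n_l$, which is nonzero if $k\ne l$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $(s,t)$ and consider $(s',t')\in P\cap(J_k\times J_l)$ in the open neighborhood where $\operatorname{pos}(s')\supseteq\operatorname{pos}(s)$ and $\operatorname{pos}(t')\supseteq\operatorname{pos}(t)$. If $\operatorname{pos}(s)$ and $\operatorname{pos}(t)$ have two elements, these inclusions are equalities. Otherwise $\operatorname{pos}(s)=\{r\}$, $\operatorname{pos}(t)=\{r'\}$, and $\operatorname{col}_k(r)=\operatorname{col}_l(r')=:\gamma$. Since $|\operatorname{pos}(s')|=|\operatorname{pos}(t')|$, either both sets are still $\{r\},\{r'\}$, or each has gained a neighboring position. If both gain the upper neighbor, the minima do not change; if both gain the lower one, both minima drop by $1$. In these cases $d(s',t')=r-r'=d(s,t)$.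 It remains to exclude opposite moves. Suppose $\operatorname{pos}(s')=\{r,r+1\}$ and $\operatorname{pos}(t')=\{r'-1,r'\}$. The second colors of $s'$ and $t'$ agree: $\operatorname{col}_k(r+1)=\operatorname{col}_l(r'-1)$. If $\gamma=\mathsf S$, then $r'=0$ and there is no position $r'-1$. If $\gamma=\mathsf T$, then $r=n_k$ and there is no position $r+1$. If $\gamma\in\{0,1,2\}$, then $\operatorname{col}_k(r+1)\in\{\mathsf T,\ \gamma+1\bmod3\}$ and $\operatorname{col}_l(r'-1)\in\{\mathsf S,\ \gamma-1\bmod3\}$, and these sets are disjoint. The other opposite move is this one with the coordinates exchanged.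

(b) If $s\in I_{k,0}$, then $s$ and hence $t$ have color $\mathsf S$, so $0$ is the minimum of both position sets. If $s\in I_{k,n_k}$, then $s$ and $t$ have color $\mathsf T$, so the maxima of the position sets are $n_k$ and $n_l$. The two sets are runs of consecutive integers of the same size, so their minima differ by $n_k-n_l=k-l$.
\end{proof}

Part (a) needs $\gamma+1\not\equiv\gamma-1$, which is why the inner positions are colored modulo $3$: modulo $2$ a step up and a step down would look alike. Part (b) is why the $n_k$ are pairwise distinct.

\subsection*{The clopen sets $E_k$}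
The following proposition is all that later sections use about $P$. The set $E_k$ is a clopen version of ``$s$ is left of the gap $J_k$ and $t$ is right of it''.

\begin{proposition}\label{prop:E}
There are clopen subsets $E_k$ of $P$ $(k\in\omega)$ such that:
\begin{enumerate}
\item[(E1)] if $(s,t)\in P$, $s\le a_k$ and $t\ge b_k$, then $(s,t)\in E_k$;
\item[(E2)] if $(s,t)\in E_k$, then $s<b_k$, $t>a_k$ and $s\ne t$;
\item[(E3)] for all $j,k$ there is a clopen subset $E'$ of $P$ with $E'\subseteq E_k$, such that $s<b_j$ on $E'$ and $s>a_j$ on $E_k\setminus E'$.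
\end{enumerate}
\end{proposition}

\begin{proof}
To decide in a clopen way whether $s$ is left or right of $J_k$, we must cut $P$ somewhere over $J_k$. The offset provides a cut except in $J_k\times J_k$, so we first remove that square. Let $P_k=P\setminus(J_k\times J_k)$, a closed subset of $P$. If $(s,t)\in P_k$ and one coordinate lies in $J_k$, then the other lies outside $C$, hence in $J_l$ for some $l\ne k$, and $d(s,t)$ is defined. Put
\begin{align*}
A_k&=\{(s,t)\in P_k:\ s\le a_k,\text{ or }s\in J_k\text{ and }d(s,t)=0\},\\
B_k&=\{(s,t)\in P_k:\ t\le a_k,\text{ or }t\in J_k\text{ and }d(s,t)=0\},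
\end{align*}
and $E_k=A_k\setminus B_k$. By definition,
\begin{equation}\label{eq:AB}
s<b_k\text{ on }A_k,\quad s>a_k\text{ on }P_k\setminus A_k,\quad t>a_k\text{ on }P_k\setminus B_k.
\end{equation}

\emph{Step 1: $A_k$ and $B_k$ are clopen in $P_k$.} We show that membership in $A_k$ is constant near each $(s,t)\in P_k$. If $s<a_k$ or $s>b_k$, it is constant on the neighborhood given by the same inequality. If $s\in J_k$, then $(s,t)$ lies in an open rectangle $J_k\times J_l$, where membership means $d=0$; use Lemma~\ref{lem:offset}(a). If $s=a_k$, then $(s,t)\in A_k$, and a point $(s',t')\in P_k$ with $s'<a_k+2\delta_k$ has $s'\le a_k$ or $s'\in I_{k,0}$; in the second case $d=0$ by Lemma~\ref{lem:offset}(b), so it lies in $A_k$ in both cases. If $s=b_k$, then $(s,t)\notin A_k$, and a point $(s',t')\in P_k$ with $s'>b_k-2\delta_k$ has $s'\ge b_k$, or $s'\in I_{k,n_k}$ and $t'\in J_l$ with $l\ne k$; in the second case $d\ne0$ by Lemma~\ref{lem:offset}(b), so it lies outside $A_k$ in both cases. The reflection $(s,t)\mapsto(t,s)$ is a homeomorphism of $P_k$ that changes $d$ to $-d$, so it maps $A_k$ onto $B_k$.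

\emph{Step 2: $E_k$ is clopen in $P$.} By Step~1 it is clopen in $P_k$, hence closed in $P$. For openness in $P$ it suffices that no point $(s,t)\in E_k$ lies in the closure of $P\cap(J_k\times J_k)$. Suppose one does. Then $s,t\in[a_k,b_k]$, not both in $J_k$. So one of them is an endpoint and lies in $C$; then both lie in $C$, and $s,t\in\{a_k,b_k\}$. By \eqref{eq:AB}, $(s,t)=(a_k,b_k)$. But points of $(a_k,a_k+\delta_k)$ have the single color $\mathsf S$ and points of $(b_k-\delta_k,b_k)$ have the single color $\mathsf T$, so a neighborhood of $(a_k,b_k)$ misses $P\cap(J_k\times J_k)$.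

\emph{Step 3: (E1) and (E2).} If $s\le a_k$ and $t\ge b_k$, then $(s,t)\in P_k$, $(s,t)\in A_k$ and $(s,t)\notin B_k$. The inequalities in (E2) are \eqref{eq:AB}. If also $s=t$, they give $a_k<s<b_k$, so $(s,t)\in J_k\times J_k$, which is excluded.

\emph{Step 4: (E3).} We have $E_k\subseteq P_j$ for every $j$: for $j=k$ by definition, for $j\prec k$ because $t>a_k>b_j$, and for $k\prec j$ because $s<b_k<a_j$. Put $E'=E_k\cap A_j$; then $E_k\setminus E'=E_k\cap(P_j\setminus A_j)$. By Step~1, $A_j$ and $P_j\setminus A_j$ are closed in $P_j$, hence in $P$. So $E'$ and $E_k\setminus E'$ are closed in $P$, and $E'$ is open as the difference of the open set $E_k$ and the closed set $E_k\setminus E'$. The inequalities are \eqref{eq:AB} for $j$.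
\end{proof}

\section{One function from many level sets}\label{sec:assembly}

The \emph{code} of $v\in C(X,[0,1])$ is the family of the five open sets $v^{-1}(W_\gamma)$. In this section $X$ is any space, $D\subseteq K\subseteq X$ are open, and $\mathcal V\subseteq\mathcal F(D,K)$ is a nonempty set of functions that all have the same code. For $u,v\in\mathcal V$ the map $x\mapsto(u(x),v(x))$ is continuous with values in $P$, so
\[
\Xi_k(u,v)=\{x\in X:(u(x),v(x))\in E_k\}
\]
is clopen in $X$. Since $u=v$ on $D$ and off $K$, (E2) gives $\Xi_k(u,v)\subseteq K\setminus D$. We use (E1) and (E2) in the form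
\begin{align}
u(x)\le a_k,\ v(x)\ge b_k\ &\Longrightarrow\ x\in\Xi_k(u,v),\label{eq:in}\\
x\in\Xi_k(u,v)\ &\Longrightarrow\ u(x)<b_k,\ v(x)>a_k.\label{eq:out}
\end{align}

\begin{example}[connected spaces]\label{ex:connected}
Let $X$ be connected and $D\ne\emptyset$. The clopen set $\Xi_k(u,v)$ misses $D$, so it is empty. Let $R_j=\{v_j>c_j\}$ with arbitrary $v_j\in\mathcal V$, and let $j\prec k\prec l$. A point $x\in\overline{R_l}\setminus R_j$ would have $v_j(x)\le c_j<a_k$ and $v_l(x)\ge c_l>b_k$, contradicting \eqref{eq:in}. So $\overline{R_l}\subseteq R_j$, and Urysohn's formula $f(x)=\sup(\{0\}\cup\{\lambda_j:x\in R_j\})$ defines a member of $\mathcal F(D,K)$ from the sets $R_j$ alone. (This is Proposition~\ref{prop:assembly} below with $\Theta=\emptyset$.)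
\end{example}

In a disconnected space the exceptional sets cannot be avoided. If $Q\subseteq K\setminus D$ is clopen and $u\in\mathcal F(D,K)$ vanishes on $Q$, let $v=1$ on $Q$ and $v=u$ elsewhere. Then $u$ and $v$ have the same code, as $0$ and $1$ have no color, and $Q\subseteq\Xi_k(u,v)$ for all $k$. On the exceptional sets we imitate Example~\ref{ex:zerodim} and use locally constant functions. These must match Urysohn's formula where exceptional sets accumulate, so we need clopen sets that separate levels.

\begin{definition}
A clopen set $\Xi\subseteq X$ is \emph{tame} if for all $w\in\mathcal V$ and $p\prec q$ there is a clopen set $\Lambda$ with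
\[
\Xi\cap\{w\ge c_q\}\subseteq\Lambda\subseteq\Xi\cap\{w>c_p\}.
\]
\end{definition}

A clopen subset $\Xi'$ of a tame set is tame (use $\Lambda\cap\Xi'$), and a finite union of tame sets is tame (use the union of the sets $\Lambda$).

\begin{lemma}\label{lem:tame}
For $u,v\in\mathcal V$ and $k\in\omega$ the set $\Xi=\Xi_k(u,v)$ is tame.
\end{lemma}

\begin{proof}
Property (E3) cuts $\Xi$ by the size of $u$. To cut by the size of a third function $w$, we compare $w$ with $u$ on each part. Let $w\in\mathcal V$, $p\prec q$, and take $p\prec p'\prec r\prec r'\prec q$. By (E3) with $j=r$, $\Xi$ is the disjoint union of clopen sets $\Xi^-,\Xi^+$ with $u<b_r$ on $\Xi^-$ and $u>a_r$ on $\Xi^+$. Put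
\[
\Lambda=\bigl(\Xi^-\cap\Xi_{r'}(u,w)\bigr)\cup\bigl(\Xi^+\setminus\Xi_{p'}(w,u)\bigr),
\]
a clopen subset of $\Xi$. We use \eqref{eq:chain} throughout.

Let $x\in\Xi$ and $w(x)\ge c_q$. If $x\in\Xi^-$, then $u(x)<b_r<a_{r'}$ and $w(x)>b_{r'}$, so $x\in\Xi_{r'}(u,w)$ by \eqref{eq:in}. If $x\in\Xi^+$, then $x\notin\Xi_{p'}(w,u)$, since otherwise $w(x)<b_{p'}<c_q$ by \eqref{eq:out}. In both cases $x\in\Lambda$.

Let $x\in\Lambda$. If $x\in\Xi_{r'}(u,w)$, then $w(x)>a_{r'}>c_p$ by \eqref{eq:out}. If $x\in\Xi^+\setminus\Xi_{p'}(w,u)$, then $u(x)>a_r>b_{p'}$, so $w(x)\le a_{p'}$ would contradict \eqref{eq:in}; hence $w(x)>a_{p'}>c_p$.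
\end{proof}

The function will be defined from three layers of open sets, each to be supplied by one round of the choice lemma. The first two are:
\begin{enumerate}
\item[(D1)] for $j\in\omega$, a set $R_j$ such that $\mathcal V_j=\{v\in\mathcal V:\{v>c_j\}=R_j\}$ is nonempty;
\item[(D2)] for $j\prec l$, a set $\Xi_{jl}$ of the form $\Xi_k(u,v)$ with $j\prec k\prec l$, $u\in\mathcal V_j$, $v\in\mathcal V_l$.
\end{enumerate}
The set $\Xi_{jl}$ will contain all points where $R_l$ and $R_j$ fail to be nested. We sort these sets by the usual order of $\omega$, so that only finitely many are handled at a time: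
\[
\Theta_N=\bigcup\{\Xi_{jl}:j\prec l;\ j,l\le N\},\quad\Theta_{-1}=\emptyset,\quad\Delta_N=\Theta_N\setminus\Theta_{N-1},\quad\Theta=\bigcup_N\Theta_N .
\]
The $\Theta_N$ increase; $\Theta_N$ and $\Delta_N$ are clopen and tame; the $\Delta_N$ are pairwise disjoint with union $\Theta$; and $\Theta\subseteq K\setminus D$.

\begin{lemma}\label{lem:nest}
Let $j\prec l$ and $N\in\omega$.
\begin{enumerate}
\item[(a)] If $j,l\le N$, then $\overline{R_l}\setminus\Theta_N\subseteq R_j$.
\item[(b)] If $j,l<N$, there is a clopen set $\Lambda$ with $\overline{R_l}\cap\Delta_N\subseteq\Lambda\subseteq R_j\cap\Delta_N$.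
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\Xi_{jl}=\Xi_k(u,v)$ as in (D2), so $R_j=\{u>c_j\}$ and $\overline{R_l}\subseteq\{v\ge c_l\}$.

(a) If $x\in\overline{R_l}\setminus R_j$, then $u(x)\le c_j<a_k$ and $v(x)\ge c_l>b_k$, so $x\in\Xi_{jl}\subseteq\Theta_N$ by \eqref{eq:in}.

(b) Now $\Xi_{jl}\subseteq\Theta_{N-1}$, so $\Xi_{jl}\cap\Delta_N=\emptyset$. Take $k\prec q\prec l$. As $\Delta_N$ is tame, there is a clopen $\Lambda$ with $\Delta_N\cap\{v\ge c_l\}\subseteq\Lambda\subseteq\Delta_N\cap\{v>c_q\}$. The first inclusion gives $\overline{R_l}\cap\Delta_N\subseteq\Lambda$. If $x\in\Lambda$, then $v(x)>c_q>b_k$ and $x\notin\Xi_k(u,v)$, so $u(x)>a_k>c_j$ by \eqref{eq:in}, that is, $x\in R_j$.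
\end{proof}

The third layer is:
\begin{enumerate}
\item[(D3)] for $N\in\omega$ and $j\prec l$ with $j,l<N$, a clopen set $\Lambda^N_{jl}$ as in Lemma~\ref{lem:nest}(b).
\end{enumerate}
The set $\Theta$ is open but need not be closed. On $\Delta_N$ we therefore use a clopen approximation of Urysohn's formula with the levels $j<N$; as $N$ grows it becomes finer, and near a point outside $\Theta$ only large $N$ occur.

\begin{proposition}\label{prop:assembly}
Given data \textup{(D1)--(D3)}, the function
\[
f(x)=\begin{cases}\max\bigl(\{0\}\cup\{\lambda_j:\ x\in\Lambda^N_{jl}\text{ for some }l,\ j\prec l,\ j,l<N\}\bigr)&\text{if }x\in\Delta_N,\\[2pt]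
\sup\bigl(\{0\}\cup\{\lambda_j:\ x\in R_j\}\bigr)&\text{if }x\notin\Theta\end{cases}
\]
belongs to $\mathcal F(D,K)$.
\end{proposition}

\begin{proof}
Points of $D$ and of $X\setminus K$ lie outside $\Theta$. Since $0<c_j<1$, a point of $D$ lies in every $R_j$ and a point of $X\setminus K$ in none. So $f=\sup_j\lambda_j=1$ on $D$ and $f=0$ off $K$. On the clopen set $\Delta_N$ the value of $f$ depends only on membership in finitely many clopen sets, so $f$ is locally constant at the points of $\Theta$. Let $x_0\notin\Theta$, $\tau=f(x_0)$ and $\varepsilon>0$.

\emph{Upper bound.} We find an open $O\ni x_0$ with $f<\tau+\varepsilon$ on $O$. If $\tau=1$, take $O=X$. Otherwise take $j,l$ with $\tau<\lambda_j<\lambda_l<\tau+\varepsilon$, and let $N_0=\max(j,l)$. Then $x_0\notin R_j$, so $x_0\notin\overline{R_l}$ by Lemma~\ref{lem:nest}(a), and $O=X\setminus(\overline{R_l}\cup\Theta_{N_0})$ is an open neighborhood of $x_0$. Suppose $x\in O$ and $f(x)>\lambda_l$. If $x\notin\Theta$, then $x\in R_i$ for some $i$ with $\lambda_i>\lambda_l$, that is, $l\prec i$; Lemma~\ref{lem:nest}(a) with $N=\max(l,i)$ gives $x\in R_l$. If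 $x\in\Delta_N$, then $N>N_0$, and $x\in\Lambda^N_{ii'}\subseteq R_i$ for some $i,i'<N$ with $l\prec i$; here $l,i\le N-1$ and $x\notin\Theta_{N-1}$, so again $x\in R_l$. Both cases contradict $x\in O$. Hence $f\le\lambda_l<\tau+\varepsilon$ on $O$.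

\emph{Lower bound.} We find an open $O'\ni x_0$ with $f>\tau-\varepsilon$ on $O'$. If $\tau=0$, take $O'=X$. Otherwise take $i$ with $x_0\in R_i$ and $\lambda_i>\tau-\varepsilon$, then $j$ with $\tau-\varepsilon<\lambda_j<\lambda_i$. Let $N_0=\max(i,j)$ and $O'=R_i\setminus\Theta_{N_0}$, an open neighborhood of $x_0$. If $x\in O'\setminus\Theta$, then $f(x)\ge\lambda_i$. If $x\in O'\cap\Delta_N$, then $N>N_0$, so $\Lambda^N_{ji}$ is defined and contains $R_i\cap\Delta_N\ni x$; thus $f(x)\ge\lambda_j$. In both cases $f(x)>\tau-\varepsilon$.
\end{proof}

No member of $\mathcal V$ appears in the definition of $f$. Functions were used only as witnesses inside proofs, finitely many at a time.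

\section{Proof of Theorem~\ref{thm:functions}}\label{sec:end}

By Example~\ref{ex:compact} we may assume that $X$ is not compact; let $(H_m)$ be as in Lemma~\ref{lem:markers}. Let $(U_i)_{i\in\omega}$ enumerate a countable subcover of $\mathcal U$. The choice lemma wants sets inside some $H_m$, so we pass to the open cover $\mathcal K=\{U_i\cap H_m:i,m\in\omega\}$. By Lemma~\ref{lem:good} and the Lindel\"of property there is a cover $(D_n)_{n\in\omega}$ of $X$ by sets that are good for $\mathcal K$. Let $(i_n,m_n)$ be the first pair, in a fixed enumeration of $\omega^2$, such that $K_n=U_{i_n}\cap H_{m_n}$ contains $D_n$ and $\mathcal F_n=\mathcal F(D_n,K_n)$ is nonempty.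

We apply Lemma~\ref{lem:choice} eight times. Each time the index set is an infinite subset of some $\omega^r$ with first coordinate $n$, and the families are nonempty and consist of open subsets of $K_n\subseteq H_{m_n}$.

\emph{Rounds 1--5: codes.} Start with $\mathcal F'_n=\mathcal F_n$ and treat the five colors $\gamma$ in turn. Choose for all $n$ a set $O_{n,\gamma}\in\{f^{-1}(W_\gamma):f\in\mathcal F'_n\}$, and replace $\mathcal F'_n$ by the nonempty set $\{f\in\mathcal F'_n:f^{-1}(W_\gamma)=O_{n,\gamma}\}$. The sets $f^{-1}(W_\gamma)$ lie in $K_n$ because $0\notin W_\gamma$. After five rounds we have nonempty sets $\mathcal V_n\subseteq\mathcal F(D_n,K_n)$ whose members have the same code.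

\emph{Round 6: level sets.} Choose for all $(n,j)$ a set $R_{n,j}\in\{\{v>c_j\}:v\in\mathcal V_n\}$; these lie in $K_n$ because $c_j>0$. Put $\mathcal V_{n,j}=\{v\in\mathcal V_n:\{v>c_j\}=R_{n,j}\}\ne\emptyset$.

\emph{Round 7: exceptional sets.} Choose for all $n$ and $j\prec l$ a set $\Xi_{n,j,l}$ among the clopen sets $\Xi_k(u,v)\subseteq K_n$ with $j\prec k\prec l$, $u\in\mathcal V_{n,j}$, $v\in\mathcal V_{n,l}$. Form $\Theta_{n,N}$ and $\Delta_{n,N}$ as in Section~\ref{sec:assembly}.

\emph{Round 8: cuts.} Choose for all $n,N$ and $j\prec l$ with $j,l<N$ a clopen set $\Lambda^N_{n,j,l}$ with $\overline{R_{n,l}}\cap\Delta_{n,N}\subseteq\Lambda^N_{n,j,l}\subseteq R_{n,j}\cap\Delta_{n,N}$. Such sets exist by Lemma~\ref{lem:nest}(b) and lie in $\Delta_{n,N}\subseteq K_n$.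

For each $n$ these are data (D1)--(D3) for $D_n,K_n,\mathcal V_n$, and the formula of Proposition~\ref{prop:assembly} defines a sequence $(f_n)$ with $f_n\in\mathcal F(D_n,K_n)$. Each $f_n$ vanishes off $K_n\subseteq U_{i_n}\in\mathcal U$ and equals $1$ on the open set $D_n$, and $\bigcup_nD_n=X$. This proves Theorem~\ref{thm:functions}, and with it Theorem~\ref{thm:main}. \qed

\begin{remark}
In the proof of Theorem~\ref{thm:functions} complete regularity enters only through Lemma~\ref{lem:good}, and failure of compactness only through the markers. The $T_1$ axiom was used only to make $e$ injective; without it Theorem~\ref{thm:main} fails for the two-point indiscrete space.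
\end{remark}

\section{Partitions of unity, Urysohn's lemma and homomorphisms}\label{sec:consequences}

A \emph{countable locally finite partition of unity} on $X$ is a sequence $(\rho_n)$ in $C(X,[0,1])$ such that every point has a neighborhood on which all but finitely many $\rho_n$ vanish, and $\sum_n\rho_n=1$.

\begin{theorem}[$\mathbf{ZF}$]\label{thm:equiv}
For a $T_1$ Lindel\"of space $X$ the following are equivalent:
\begin{enumerate}
\item[(i)] $X$ is Tychonoff;
\item[(ii)] every open cover $\mathcal U$ has a countable locally finite partition of unity $(\rho_n)$ in which each $\rho_n$ vanishes outside a member of $\mathcal U$;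
\item[(iii)] Urysohn's lemma holds in $X$: for disjoint closed sets $A,B$ there is $h\in C(X,[0,1])$ with $h=0$ on $A$ and $h=1$ on $B$.
\end{enumerate}
If they hold, then $X$ is realcompact, and moreover every nonzero ring homomorphism $\varphi:C(X)\to\mathbb R$ is evaluation at a unique point of $X$.
\end{theorem}

\begin{proof}
(i)$\Rightarrow$(ii). With $(f_n)$ from Theorem~\ref{thm:functions} let $\rho_n=f_n\prod_{i<n}(1-f_i)$, which vanishes wherever $f_n$ does. On the open set $\operatorname{int}f_i^{-1}(1)$ we have $\rho_n=0$ for $n>i$, so the sequence is locally finite. Since $\rho_n=\prod_{i<n}(1-f_i)-\prod_{i\le n}(1-f_i)$, the sum telescopes to $\sum_{n\le N}\rho_n=1-\prod_{i\le N}(1-f_i)$, which is $1$ at $x$ as soon as $f_i(x)=1$ for some $i\le N$.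

(ii)$\Rightarrow$(iii). Apply (ii) to $\{X\setminus A,X\setminus B\}$, so that each $\rho_n$ vanishes on $A$ or on $B$. Let $h$ be the sum of the $\rho_n$ over those $n$ for which $\rho_n=0$ on $A$. It is locally a finite sum, hence continuous; $0\le h\le1$; and $h=0$ on $A$. The omitted $\rho_n$ vanish on $B$, so $h=\sum_n\rho_n=1$ on $B$.

(iii)$\Rightarrow$(i). For $x\in U$ with $U$ open, apply (iii) to the closed sets $X\setminus U$ and $\{x\}$.

Realcompactness is Theorem~\ref{thm:main}. Let $\varphi$ be a nonzero ring homomorphism. From $\varphi(h)=\varphi(h)\varphi(1)$ we see that $\varphi(1)$ is nonzero and idempotent, so $\varphi(1)=1$. The restriction of $\varphi$ to the constants is a unital ring endomorphism of $\mathbb R$. It fixes $\mathbb Q$ and maps squares to squares, hence preserves the order, so it is the identity. For $h_1,\dots,h_s\in C(X)$ the function $g=\sum_i(h_i-\varphi(h_i))^2$ therefore satisfies $\varphi(g)=0$. If $g$ had no zero, then $1/g\in C(X)$ and $1=\varphi(g)\varphi(1/g)=0$. So $g(x)=0$ for some $x$, and $h_i(x)=\varphi(h_i)$ for all $i$. Thus every basic neighborhood of the point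 $\varphi\in\mathbb R^{C(X)}$ meets $e(X)$, and $\varphi\in\overline{e(X)}=e(X)$ by Theorem~\ref{thm:main}. The point of $X$ is unique because $e$ is injective.
\end{proof}

\begin{thebibliography}{9}
\bibitem{OW} AliReza Olfati and Eliza Wajch, \emph{Characterizations of $\mathbb{N}$-compactness and realcompactness via ultrafilters in the absence of the axiom of choice}, arXiv:2408.01461 (2024).
\end{thebibliography}
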